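\title{A 3-Narayana statistic on three-row rectangular tableaux}

\begin{abstract}
For a standard Young tableau $T$ with three rows of length $n$, let $b_{r,s}(T)$ be the number of entries $i$ such that $i$ lies in row $r$ and $i+1$ lies in row $s$. Sulanke conjectured that $b_{1,2}+b_{2,2}+b_{2,3}-2$ has the same distribution as $\mathrm{des}-2$, where $\mathrm{des}=b_{1,2}+b_{1,3}+b_{2,3}$ is the number of descents. We prove this for every $n\ge1$ by computing both distributions. The main step is a closed formula, valid for every shape with at most three rows, for the distribution of $b_{3,1}-b_{1,3}$, which we relate to the number of consecutive patterns $213$ in the row word of the tableau.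
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\lambda=(\lambda_1,\lambda_2,\lambda_3)$ be a partition with at most three parts, that is, $\lambda_1\ge\lambda_2\ge\lambda_3\ge0$ are integers, and let $|\lambda|=\lambda_1+\lambda_2+\lambda_3$. Its diagram has $\lambda_r$ left-justified cells in row $r$, with row $1$ on top. A \emph{standard Young tableau} of shape $\lambda$ is a filling of the cells with $1,2,\dots,|\lambda|$, each used once, that increases from left to right along rows and from top to bottom down columns. We write $\mathrm{SYT}(\lambda)$ for the set of these tableaux, $f^\lambda$ for their number, and $n^3$ for the rectangular shape $(n,n,n)$.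

For $T\in\mathrm{SYT}(\lambda)$ and $r,s\in\{1,2,3\}$ let
\[
b_{r,s}(T)=\#\{\,i : 1\le i<|\lambda|,\ i\text{ lies in row }r\text{ and }i+1\text{ lies in row }s\,\}.
\]
An entry $i$ is a \emph{descent} of $T$ if it lies in a row strictly higher than the row of $i+1$, so the number of descents is
\[
\mathrm{des}=b_{1,2}+b_{1,3}+b_{2,3}.
\]
The \emph{$3$-Narayana numbers} are
\[
N(3,n,h)=\#\{T\in\mathrm{SYT}(n^3):\mathrm{des}(T)=h+2\},
\]
and a statistic $\mathrm{st}\colon\mathrm{SYT}(n^3)\to\mathbb Z$ has a \emph{$3$-Narayana distribution} if it takes each value $h\in\mathbb Z$ exactly $N(3,n,h)$ times, that is, if it is equidistributed with $\mathrm{des}-2$.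

The nine numbers $b_{r,s}$ record how the entries move between rows as one counts upward, and $\mathrm{des}$ is the sum of three of them. One may ask which other sums of three have the same distribution up to a shift. Sulanke conjectured that this is so for
\[
\mathrm{st}_1=b_{1,2}+b_{2,2}+b_{2,3}-2\qquad\text{and}\qquad \mathrm{st}_2=b_{1,1}+b_{1,3}+b_{2,3}-1:
\]
each should have a $3$-Narayana distribution on $\mathrm{SYT}(n^3)$. The statement for $\mathrm{st}_2$ is known, and the statement for $\mathrm{st}_1$ remained open; we take the problem from Elizalde~\cite{Elizalde}. Since $\mathrm{st}_1$ arises from $\mathrm{des}-2$ by replacing $b_{1,3}$ with $b_{2,2}$, the question is whether this replacement leaves the distribution unchanged. It does.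

\begin{theorem}\label{thm:rect}
For every $n\ge1$,
\[
\sum_{T\in\mathrm{SYT}(n^3)}q^{\mathrm{st}_1(T)}
=\sum_{T\in\mathrm{SYT}(n^3)}q^{\mathrm{des}(T)-2}
=\sum_{k=0}^{n-1}g_{n,k}\,q^{\,n-1-k}(1-q)^{2k},
\]
where
\[
g_{n,k}=\frac{2\,(3n-2k)!}{(n-k)!\,(n-k+1)!\,(n+2)!}\binom{n-1}{k}.
\]
In particular, $\mathrm{st}_1$ has a $3$-Narayana distribution on $\mathrm{SYT}(n^3)$.
\end{theorem}

For $n=3$, for instance, $g_{3,0}=42$, $g_{3,1}=14$, $g_{3,2}=1$, and
\[
42q^2+14q(1-q)^2+(1-q)^4=1+10q+20q^2+10q^3+q^4 .
\]

The proof does not match tableaux one by one; it computes the two polynomials separately. The computation for $\mathrm{st}_1$ passes through shapes that are not rectangles, and it yields a formula for all of them. Let $w(T)=w_1w_2\cdots w_{|\lambda|}$ be the \emph{row word} of $T$, in which $w_i\in\{1,2,3\}$ is the row containing $i$. A \emph{factor} of a word is a block of consecutive letters, and $\mathrm{occ}_{\pi}(T)$ is the number of factors of $w(T)$ equal to the word $\pi$; thus $b_{r,s}=\mathrm{occ}_{rs}$. Throughout the paper,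
\[
\omega=b_{3,1}-b_{1,3},\qquad z=q-2+q^{-1}=\frac{(1-q)^2}{q}.
\]

\begin{theorem}\label{thm:all}
For every partition $\lambda=(\lambda_1,\lambda_2,\lambda_3)$ with $\lambda_1\ge1$,
\[
\sum_{T\in\mathrm{SYT}(\lambda)}q^{\omega(T)}
=\sum_{T\in\mathrm{SYT}(\lambda)}(1+z)^{\mathrm{occ}_{213}(T)}
=\sum_{k=0}^{\lambda_3}z^k\,\frac{(|\lambda|-2k)!\,(\lambda_2-\lambda_3+1)}{(\lambda_1+2)!\,(\lambda_2-k+1)!\,(\lambda_3-k)!}\,B_k,
\]
where
\[
B_k=2\binom{\lambda_1-1}{k}+(2\lambda_1-\lambda_2-\lambda_3)\binom{\lambda_1}{k}+(\lambda_1-\lambda_2)(\lambda_1-\lambda_3+1)\binom{\lambda_1+1}{k}.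
\]
\end{theorem}

Section~\ref{sec:words} reduces $\mathrm{st}_1$ to $\omega$ and works the case $n=2$. Sections~\ref{sec:blocks}--\ref{sec:closed} prove Theorem~\ref{thm:all}, Sections~\ref{sec:des} and~\ref{sec:saal} complete the proof of Theorem~\ref{thm:rect}, and Section~\ref{sec:more} collects consequences. For integers $x\ge0$ and $y$, the binomial coefficient $\binom xy$ is $0$ unless $0\le y\le x$, and $[P]$ is $1$ if the statement $P$ holds and $0$ otherwise.

\section{Ballot words and the case $n=2$}\label{sec:words}

The \emph{content} of a word in $\{1,2,3\}$ is the triple $(\#1,\#2,\#3)$ counting its letters, and a \emph{ballot word} is a word in which every prefix satisfies $\#1\ge\#2\ge\#3$. The map $T\mapsto w(T)$ is a bijection from $\mathrm{SYT}(\lambda)$ to the ballot words of content $\lambda$. Indeed, a word of content $\lambda$ determines a filling with increasing rows, in which the entries $1,\dots,i$ occupy as many initial cells of row $r$ as there are letters $r$ in $w_1\cdots w_i$; the columns increase exactly when these cells form the diagram of a partition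 for every $i$. From now on we identify $T$ with $w(T)$ and regard $b_{r,s}$, $\omega$ and $\mathrm{occ}_\pi$ as functions of arbitrary words.

On $\mathrm{SYT}(n^3)$ the statistic $\mathrm{des}-2$ ranges from $0$ to $2n-2$. The first $2$ of a ballot word is preceded by a $1$, and the first $3$ is preceded by a $1$ or a $2$, so $\mathrm{des}\ge2$, with equality for $1^n2^n3^n$. A descent lies in row $1$ or $2$, so $\mathrm{des}\le 2n$, with equality for $(123)^n$. The midpoint of the range is $n-1$, and $\mathrm{st}_1$ has a simple description as a deviation from this midpoint.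

\begin{lemma}\label{lem:st}
On $\mathrm{SYT}(n^3)$ we have $\mathrm{st}_1=n-1+\omega$.
\end{lemma}

\begin{proof}
A ballot word of content $(n,n,n)$ starts with $1$. It ends with $3$, because deleting the last letter must leave a partition as content. Hence every $2$ has a successor, every $1$ has a successor, and every $1$ except the first letter has a predecessor:
\[
b_{2,1}+b_{2,2}+b_{2,3}=n,\qquad b_{1,1}+b_{1,2}+b_{1,3}=n,\qquad b_{1,1}+b_{2,1}+b_{3,1}=n-1 .
\]
The first equation gives $\mathrm{st}_1=b_{1,2}-b_{2,1}+n-2$. Subtracting the third equation from the second gives $b_{1,2}-b_{2,1}=1+b_{3,1}-b_{1,3}=1+\omega$.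
\end{proof}

The gain is that $\omega$ does not see the letter $2$: it is computed inside the blocks of $1$s and $3$s into which the $2$s cut the word. For $n=1$ the only word is $123$, and $\mathrm{st}_1=\mathrm{des}-2=0$. The case $n=2$ already shows the mechanism of the proof.

\begin{example}\label{ex:n2}
There are five ballot words of content $(2,2,2)$. In the second column each $2$ is replaced by a bar, and $\varepsilon$ is the empty word.
\[
\begin{array}{c|c|c|c|c|c}
w&\text{blocks}&\mathrm{des}-2&\mathrm{st}_1&\omega&\mathrm{occ}_{213}\\ \hline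
112233&11\mid\varepsilon\mid33&0&1&0&0\\
112323&11\mid3\mid3&1&1&0&0\\
121233&1\mid1\mid33&1&1&0&0\\
121323&1\mid13\mid3&1&0&-1&1\\
123123&1\mid31\mid3&2&2&1&0
\end{array}
\]
The statistics $\mathrm{des}-2$ and $\mathrm{st}_1$ differ on two words, but both have generating polynomial $1+3q+q^2$. The last two words differ only in the order of the letters in the middle block, and together they contribute $q^{-1}+q=2+z$ to $\sum q^{\omega}$. This equals $(1+z)+1$, which is their contribution to $\sum(1+z)^{\mathrm{occ}_{213}}$. The other three words contribute $1$ each to both sums, so both sums equal $5+z$. Accordingly $g_{2,0}=5$, $g_{2,1}=1$, and $q(5+z)=5q+(1-q)^2=1+3q+q^2$.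
\end{example}

\section{Cutting at the letters $2$}\label{sec:blocks}

A word of content $\lambda$ is written uniquely as
\[
w=u_0\,2\,u_1\,2\cdots2\,u_\ell,\qquad \ell=\lambda_2,
\]
where the \emph{blocks} $u_j$ are possibly empty words in $\{1,3\}$. Let $u_j$ have $a_j$ ones and $c_j$ threes. The ballot condition ties all the letters together and $\omega$ depends on their order; the two separate because the ballot condition never compares $1$s with $3$s directly.

\begin{lemma}\label{lem:ballot}
The word $w$ is a ballot word if and only if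
\[
a_0+\dots+a_{j-1}\ge j\quad(1\le j\le\ell)\qquad\text{and}\qquad c_0+\dots+c_j\le j\quad(0\le j\le\ell).
\]
Thus the ballot condition depends only on the numbers $a_j,c_j$, and in a ballot word $u_0$ contains no $3$.
\end{lemma}

\begin{proof}
The difference $\#1-\#2$ decreases only when a $2$ is read, so it stays nonnegative if and only if it is nonnegative just after each $2$. Just after the $j$th $2$ it equals $a_0+\dots+a_{j-1}-j$. From the $j$th $2$ (from the start, if $j=0$) to the end of $u_j$, the count $\#2=j$ is constant and $\#3$ is nondecreasing with final value $c_0+\dots+c_j$. So $\#2\ge\#3$ holds throughout if and only if $c_0+\dots+c_j\le j$ for all $j$. The case $j=0$ reads $c_0=0$.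
\end{proof}

Factors $13$ and $31$ contain no $2$, so $\omega(w)=\sum_j\omega(u_j)$. In a word $u$ in $\{1,3\}$ the factors $13$ and $31$ alternate, since the letter changes alternate in direction. Hence
\begin{equation}\label{eq:omegablock}
\omega(u)=\begin{cases}\phantom{-}1&\text{if $u$ starts with $3$ and ends with $1$,}\\ -1&\text{if $u$ starts with $1$ and ends with $3$,}\\ \phantom{-}0&\text{otherwise.}\end{cases}
\end{equation}
This depends on both ends of the block, which may be far apart. The next lemma trades it for a condition on two adjacent letters.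

\begin{lemma}\label{lem:block}
Let $U(a,c)$ be the set of words with $a$ ones and $c$ threes, and let $P$ be one of the four properties ``begins with $13$'', ``begins with $31$'', ``ends with $13$'', ``ends with $31$''. Then
\[
\sum_{u\in U(a,c)}q^{\omega(u)}=\sum_{u\in U(a,c)}(1+z)^{[u\text{ has }P]}.
\]
\end{lemma}

\begin{proof}
If $a=0$ or $c=0$, then $U(a,c)$ consists of one word, which has $\omega=0$ and does not have $P$; both sides equal $1$. Let $a,c\ge1$ and $K=\binom{a+c-2}{a-1}$. Prescribing a $1$ and a $3$ at two given positions leaves $K$ words. By \eqref{eq:omegablock}, there are $K$ words with $\omega=1$ and $K$ words with $\omega=-1$, so the left side is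
\[
\binom{a+c}{a}-2K+K(q+q^{-1})=\binom{a+c}{a}+Kz .
\]
There are also $K$ words with property $P$, so the right side is $\binom{a+c}{a}-K+K(1+z)$, which is the same.
\end{proof}

For a partition $\lambda$ let
\[
D_\lambda=\sum_{T\in\mathrm{SYT}(\lambda)}(1+z)^{\mathrm{occ}_{213}(T)},
\]
a polynomial in $z$, and put $D_\nu=0$ if $\nu\in\mathbb Z^3$ is not a partition.

\begin{proposition}\label{prop:omega}
For every partition $\lambda$, $\displaystyle\sum_{T\in\mathrm{SYT}(\lambda)}q^{\omega(T)}=D_\lambda$.
\end{proposition}

\begin{proof}
Fix numbers $a_j,c_j$ with $\sum a_j=\lambda_1$ and $\sum c_j=\lambda_3$ that satisfy the inequalities of Lemma~\ref{lem:ballot}. The ballot words with these block contents are obtained by choosing $u_j\in U(a_j,c_j)$ independently. Since $\omega$ is additive over blocks, Lemma~\ref{lem:block} gives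
\[
\sum_w q^{\omega(w)}=\prod_{j=0}^{\ell}\sum_{u_j}q^{\omega(u_j)}=\prod_{j=0}^{\ell}\sum_{u_j}(1+z)^{[u_j\text{ begins with }13]}=\sum_w(1+z)^{\beta(w)},
\]
where $w$ runs over these words and $\beta(w)$ is the number of blocks that begin with $13$. The block $u_0$ contains no $3$, and every other block is preceded by a $2$, so $\beta(w)=\mathrm{occ}_{213}(w)$. Summing over all admissible block contents gives the claim.
\end{proof}

\begin{remark}[an involution]\label{rem:inv}
Reversing every block $u_j$ preserves the numbers $a_j,c_j$, hence the ballot property, and it exchanges factors $13$ with factors $31$. It is therefore an involution of $\mathrm{SYT}(\lambda)$ that negates $\omega=b_{3,1}-b_{1,3}$, for every $\lambda$ with at most three rows. By Lemma~\ref{lem:st}, on $\mathrm{SYT}(n^3)$ it sends $\mathrm{st}_1$ to $2n-2-\mathrm{st}_1$. In Example~\ref{ex:n2} it exchanges the last two words and fixes the others.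
\end{remark}

\section{Marked factors and free insertions}\label{sec:marked}

The coefficient of $z^m$ in $D_\lambda$ counts ballot words with $m$ marked factors $213$. A factor $213$ has content $\mathbf 1=(1,1,1)$, so one would like to remove the marked factors, count the remaining ballot words of content $\lambda-m\mathbf 1$, and multiply by the number of ways to reinsert the factors. The difficulty is that $213$ cannot be inserted everywhere: its initial $2$ needs a surplus of $1$s. We therefore count unrestricted insertions and determine the excess exactly.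

Consider words $v$ in the alphabet $\{1,2,3,Z\}$. The \emph{content} of $v$ is computed by counting each $Z$ as $\mathbf 1$, and $v^\circ$ is the word obtained from $v$ by deleting all letters $Z$. The \emph{height} of a prefix of $v$ is its number of letters $1$ minus its number of letters $2$. A letter $Z$ of $v$ is \emph{grounded} if the prefix just before it has height $0$. For a partition $\lambda$ let
\begin{align*}
\mathcal E_\lambda&=\{\,v: v\text{ has content }\lambda\text{ and }v^\circ\text{ is a ballot word}\,\},\\
\mathcal D_\lambda&=\{\,v\in\mathcal E_\lambda: \text{no $Z$ of $v$ is grounded}\,\},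
\end{align*}
and let $E_\lambda=\sum_{v\in\mathcal E_\lambda}z^{\#Z(v)}$. All prefixes of a word in $\mathcal E_\lambda$ have nonnegative height.

\begin{lemma}\label{lem:DE}
For every partition $\lambda$,
\[
D_\lambda=\sum_{v\in\mathcal D_\lambda}z^{\#Z(v)},\qquad
E_\lambda=\sum_{m=0}^{\lambda_3}\binom{|\lambda|-2m}{m}f^{\lambda-m\mathbf 1}\,z^m .
\]
\end{lemma}

\begin{proof}
We have $(1+z)^{\mathrm{occ}_{213}(w)}=\sum_S z^{|S|}$, where $S$ runs over the sets of occurrences of $213$ in $w$. Two occurrences are disjoint, since the letter $2$ stands only at the first position of $213$. Replacing each occurrence in $S$ by $Z$ is therefore a bijection from the pairs $(w,S)$ to the words $v$ of content $\lambda$ whose expansion under $Z\mapsto213$ is a ballot word. It remains to show that these $v$ form the set $\mathcal D_\lambda$. For a prefix of the expansion consider the pair $(\#1-\#2,\ \#2-\#3)$. A complete factor $213$ changes neither difference, so the prefixes that end between two letters of $v$ give the same pairs as the prefixes of $v^\circ$. If the pair before a $Z$ is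 $(x,y)$, the two prefixes that end inside this $Z$ give $(x-1,y+1)$ and $(x,y+1)$. So the expansion is a ballot word if and only if $v^\circ$ is a ballot word and $x\ge1$ before every $Z$, that is, if and only if $v\in\mathcal D_\lambda$.

A word $v\in\mathcal E_\lambda$ with $m$ letters $Z$ has $|\lambda|-3m$ other letters and length $|\lambda|-2m$. It is determined by the positions of the $Z$s and by the ballot word $v^\circ$ of content $\lambda-m\mathbf 1$, and this content is a partition exactly when $m\le\lambda_3$.
\end{proof}

The excess $\mathcal E_\lambda\setminus\mathcal D_\lambda$ consists of the words with a grounded $Z$. Turning the first grounded $Z$ into a $1$ lifts everything after it by one unit, and so cures all later grounded letters at once. The content drops by $\mathbf d=\mathbf 1-(1,0,0)=(0,1,1)$.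

\begin{lemma}\label{lem:lift}
For every partition $\lambda$, $E_\lambda=D_\lambda+zD_{\lambda-\mathbf d}$.
\end{lemma}

\begin{proof}
If $\lambda_3=0$, no word of $\mathcal E_\lambda$ contains a $Z$, so $E_\lambda=D_\lambda$, while $\lambda-\mathbf d$ is not a partition and $D_{\lambda-\mathbf d}=0$. Let $\lambda_3\ge1$, so that $\lambda-\mathbf d$ is a partition. We construct a bijection $\varphi\colon\mathcal E_\lambda\setminus\mathcal D_\lambda\to\mathcal D_{\lambda-\mathbf d}$ that lowers the number of $Z$s by one; the claim then follows from Lemma~\ref{lem:DE}.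

Write $v\in\mathcal E_\lambda\setminus\mathcal D_\lambda$ as $v=xZy$, where the displayed $Z$ is the first grounded one, and put $\varphi(v)=x1y$. This word has content $\lambda-\mathbf d$. Compared with $v$, the differences $\#2-\#3$ are unchanged, the prefixes of $x$ keep their heights, and the longer prefixes have their heights raised by $1$, to at least $1$. So $\varphi(v)^\circ$ is a ballot word, no $Z$ in $y$ is grounded, and no $Z$ in $x$ is grounded by the choice of the displayed letter. Thus $\varphi(v)\in\mathcal D_{\lambda-\mathbf d}$, and $x$ is the longest prefix of $\varphi(v)$ of height $0$.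

Conversely, let $v'\in\mathcal D_{\lambda-\mathbf d}$, and let $x$ be its longest prefix of height $0$; the empty prefix shows that one exists. The whole word $v'$ has height $\lambda_1-(\lambda_2-1)\ge1$, so $x\ne v'$. The letter after $x$ is not $3$ or $Z$, which would give a longer prefix of height $0$, and it is not $2$, which would give a negative height. So $v'=x1y$, and all prefixes longer than $x$ have height at least $1$. Put $\psi(v')=xZy$. Its prefixes have nonnegative height and the differences $\#2-\#3$ are those of $v'$, so $\psi(v')\in\mathcal E_\lambda$. The displayed $Z$ is grounded, and it is the first grounded one because no $Z$ in $x$ is grounded in $v'$. Hence $\varphi(\psi(v'))=v'$. The last sentence of the previous paragraph gives $\psi(\varphi(v))=v$.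
\end{proof}

\begin{example}\label{ex:lift}
Let $\lambda=(2,2,2)$. The set $\mathcal E_\lambda$ consists of the five words of Example~\ref{ex:n2} and of $Z123$, $1Z23$, $12Z3$, $123Z$, $ZZ$, so $E_\lambda=5+4z+z^2$. Of the words with a $Z$, only $1Z23$ lies in $\mathcal D_\lambda$; it encodes $121323$ with its factor $213$ marked, and $D_\lambda=5+z$. The map $\varphi$ sends $Z123$, $12Z3$, $123Z$, $ZZ$ to $1123$, $1213$, $1231$, $1Z$. These four words form $\mathcal D_{(2,1,1)}$, so $D_{(2,1,1)}=3+z$, and indeed $5+4z+z^2=(5+z)+z(3+z)$. The rectangle $(2,2,2)$ has led to the shape $(2,1,1)$, which is why Theorem~\ref{thm:all} is proved for all shapes.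
\end{example}

\section{The closed formula}\label{sec:closed}

We use Frobenius' formula for the number of standard tableaux: if $\mu=(\mu_1,\mu_2,\mu_3)$ is a partition and $l_i=\mu_i+3-i$, then
\begin{equation}\label{eq:frob}
f^\mu=|\mu|!\;\frac{(l_1-l_2)(l_1-l_3)(l_2-l_3)}{l_1!\,l_2!\,l_3!}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
The first equality is Proposition~\ref{prop:omega}. It remains to compute $D_\lambda$.

For $0\le j\le\lambda_3$ the triple $\lambda-j\mathbf d$ is a partition, so Lemma~\ref{lem:lift} gives $D_{\lambda-j\mathbf d}=E_{\lambda-j\mathbf d}-zD_{\lambda-(j+1)\mathbf d}$; for $j=\lambda_3$ the last term is $0$. Hence $D_\lambda=\sum_{j=0}^{\lambda_3}(-z)^jE_{\lambda-j\mathbf d}$. We insert the formula of Lemma~\ref{lem:DE} and collect the terms with $j+m=k$. Since $|\lambda-j\mathbf d|-2m=|\lambda|-2k$ and $\lambda-j\mathbf d-m\mathbf 1=(\lambda_1-k+j,\lambda_2-k,\lambda_3-k)$,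
\begin{equation}\label{eq:alt}
D_\lambda=\sum_{k=0}^{\lambda_3}z^k\sum_{j=0}^{k}(-1)^j\binom{|\lambda|-2k}{k-j}f^{(\lambda_1-k+j,\ \lambda_2-k,\ \lambda_3-k)}.
\end{equation}
In the inner sum only the first row of the shape depends on $j$, which is what allows the sum to be evaluated. Let
\[
\alpha=\lambda_1-\lambda_2+1,\qquad \beta=\lambda_1-\lambda_3+2 .
\]
For $\mu=(\lambda_1-k+j,\lambda_2-k,\lambda_3-k)$ we have $|\mu|=|\lambda|-3k+j$ and
\[
(l_1,l_2,l_3)=(\lambda_1+2-(k-j),\ \lambda_2-k+1,\ \lambda_3-k),
\]
so $l_1-l_2=\alpha+j$, $l_1-l_3=\beta+j$ and $l_2-l_3=\lambda_2-\lambda_3+1$. Moreover,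
\[
\binom{|\lambda|-2k}{k-j}(|\lambda|-3k+j)!=\frac{(|\lambda|-2k)!}{(k-j)!},\qquad
\frac{1}{(k-j)!\;l_1!}=\frac{1}{(\lambda_1+2)!}\binom{\lambda_1+2}{k-j}.
\]
By \eqref{eq:frob}, the coefficient of $z^k$ in \eqref{eq:alt} is
\[
\frac{(|\lambda|-2k)!\,(\lambda_2-\lambda_3+1)}{(\lambda_1+2)!\,(\lambda_2-k+1)!\,(\lambda_3-k)!}\;S_k,\qquad
S_k=\sum_{j=0}^k(-1)^j(\alpha+j)(\beta+j)\binom{\lambda_1+2}{k-j}.
\]

The sum $S_k$ is the coefficient of $y^k$ in the product of $(1+y)^{\lambda_1+2}$ with the series $\sum_j(-1)^j(\alpha+j)(\beta+j)y^j$. To evaluate this series we use $\sum_{j\ge0}(-1)^j\binom{j+p-1}{p-1}y^j=(1+y)^{-p}$ for $p=1,2,3$ and expand the quadratic in the basis $\binom{j+2}2,\ j+1,\ 1$: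
\[
(\alpha+j)(\beta+j)=2\binom{j+2}{2}+(\alpha+\beta-3)(j+1)+(\alpha-1)(\beta-1).
\]
On the right, the coefficient of $j^2$ is $1$, that of $j$ is $3+(\alpha+\beta-3)$, and the constant term is $2+(\alpha+\beta-3)+(\alpha\beta-\alpha-\beta+1)=\alpha\beta$, as on the left. Therefore $S_k$ is the coefficient of $y^k$ in
\[
2(1+y)^{\lambda_1-1}+(\alpha+\beta-3)(1+y)^{\lambda_1}+(\alpha-1)(\beta-1)(1+y)^{\lambda_1+1}.
\]
The hypothesis $\lambda_1\ge1$ makes all three exponents nonnegative. As $\alpha+\beta-3=2\lambda_1-\lambda_2-\lambda_3$ and $(\alpha-1)(\beta-1)=(\lambda_1-\lambda_2)(\lambda_1-\lambda_3+1)$, we obtain $S_k=B_k$.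
\end{proof}

For $\lambda=(2,1,1)$ we have $B_0=2+2+2=6$ and $B_1=2+4+6=12$, and the formula gives $\frac{4!}{4!\,2!\,1!}\cdot6+\frac{2!}{4!\,1!\,0!}\cdot12\,z=3+z$, as in Example~\ref{ex:lift}.

For $\lambda=(n,n,n)$ the last two terms of $B_k$ vanish, so $B_k=2\binom{n-1}{k}$, the term $k=n$ is zero, and
\begin{equation}\label{eq:Dn}
\sum_{T\in\mathrm{SYT}(n^3)}q^{\omega(T)}=D_{(n,n,n)}=\sum_{k=0}^{n-1}g_{n,k}\,z^k .
\end{equation}
Multiplying by $q^{n-1}$ and using Lemma~\ref{lem:st} and $z=(1-q)^2/q$, we get
\begin{equation}\label{eq:st1}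
\sum_{T\in\mathrm{SYT}(n^3)}q^{\mathrm{st}_1(T)}=\sum_{k=0}^{n-1}g_{n,k}\,q^{\,n-1-k}(1-q)^{2k}.
\end{equation}

\section{The descent polynomial}\label{sec:des}

The coefficients of the descent polynomial are hard to reach directly, but after division by $(1-q)^{3n+1}$ they count semistandard tableaux, for which there is a product formula. A \emph{semistandard tableau} is a filling of a diagram with positive integers that increases weakly along rows and strictly down columns. Let $\sigma(M)$ be the number of semistandard tableaux of shape $n^3$ with entries in $\{1,\dots,M\}$.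

\begin{lemma}\label{lem:std}
$\displaystyle\sum_{M\ge0}\sigma(M)\,q^M=\frac{1}{(1-q)^{3n+1}}\sum_{T\in\mathrm{SYT}(n^3)}q^{\mathrm{des}(T)+1}$.
\end{lemma}

\begin{proof}
Consider pairs consisting of $T\in\mathrm{SYT}(n^3)$ and a sequence $1\le x_1\le\dots\le x_{3n}\le M$ with $x_i<x_{i+1}$ whenever $i$ is a descent of $T$. Writing $x_i$ in the cell of $i$ gives a filling with weakly increasing rows. Its columns increase strictly: if $i<i'$ lie in one column, the row index increases at some step between $i$ and $i'$, and that step is a descent. So the filling is semistandard.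

Conversely, in a semistandard tableau equal entries lie in different columns, and of two equal entries the one farther right lies weakly higher. Number the cells by increasing entry, and cells with equal entries from left to right. This gives a standard tableau $T$ and a weakly increasing sequence in which $x_i=x_{i+1}$ forces $i+1$ to lie weakly higher than $i$, so that $i$ is not a descent. This construction inverts the first one: if $i$ is not a descent of $T$, then $i+1$ lies weakly higher than $i$, and it lies strictly to the right of $i$, because a cell weakly above and weakly to the left of the cell of $i$ holds an entry at most $i$.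

Fix $T$ with $d$ descents. Subtracting from $x_i$ the number of descents smaller than $i$ turns the admissible sequences into the weakly increasing sequences of length $3n$ in $\{1,\dots,M-d\}$. Their number is $\binom{M-d+3n-1}{3n}$ for $M>d$ and $0$ for $M\le d$, and
\[
\sum_{M>d}\binom{M-d-1+3n}{3n}q^M=\frac{q^{d+1}}{(1-q)^{3n+1}} .
\]
Summing over $T$ proves the lemma.
\end{proof}

Stanley's hook-content formula \cite[Cor.~7.21.4]{Stanley} states that the number of semistandard tableaux of shape $\lambda$ with entries at most $M$ is $\prod_u\frac{M+c(u)}{h(u)}$. Here $u$ runs over the cells; for the cell $u$ in row $r$ and column $s$, the content is $c(u)=s-r$, and the hook length $h(u)$ is the number of cells to the right of $u$ in its row, plus the number below $u$ in its column, plus one. For the shape $n^3$ a column needs three different entries, so $\sigma(M)=0$ for $M<3$. Let $M=j+3$ with $j\ge0$. In row $r=3-i$, where $i\in\{0,1,2\}$, the numbers $M+c(u)$ are $j+i+1,\dots,j+i+n$ and the hook lengths are $i+1,\dots,i+n$. Hence $\sigma(j+3)=\Omega(j)$, where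
\[
\Omega(j)=\prod_{i=0}^2\frac{(j+n+i)!\;i!}{(j+i)!\,(n+i)!}
=\frac{2\,(n+j)!\,(n+j+1)!\,(n+j+2)!}{j!\,(j+1)!\,(j+2)!\;n!\,(n+1)!\,(n+2)!}.
\]
Dividing the identity of Lemma~\ref{lem:std} by $q^3$ gives
\begin{equation}\label{eq:des}
\sum_{T\in\mathrm{SYT}(n^3)}q^{\mathrm{des}(T)-2}=(1-q)^{3n+1}\sum_{j\ge0}\Omega(j)\,q^j .
\end{equation}

\section{The two polynomials agree}\label{sec:saal}

The expansion \eqref{eq:st1} in the terms $q^{n-1-k}(1-q)^{2k}$ is suited to division by $(1-q)^{3n+1}$, and the comparison with \eqref{eq:des} becomes a terminating hypergeometric sum. Let $(x)_k=x(x+1)\cdots(x+k-1)$. The Pfaff--Saalsch\"utz theorem states that for an integer $m\ge0$,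
\begin{equation}\label{eq:PS}
\sum_{k=0}^m\frac{(-m)_k\,(a)_k\,(b)_k}{k!\,(c)_k\,(1+a+b-c-m)_k}=\frac{(c-a)_m\,(c-b)_m}{(c)_m\,(c-a-b)_m},
\end{equation}
provided that no denominator vanishes.

\begin{proof}[Proof of Theorem~\ref{thm:rect}]
By \eqref{eq:st1} and \eqref{eq:des} it suffices to show that $\Omega(j)$ is the coefficient of $q^j$ in $\sum_kg_{n,k}\,q^{n-1-k}(1-q)^{-(3n-2k+1)}$ for all $j\ge0$. For $j\ge n-1-k$, the coefficient of $q^j$ in $q^{n-1-k}(1-q)^{-(3n-2k+1)}$ is $\binom{j-(n-1-k)+3n-2k}{3n-2k}=\binom{j+2n+1-k}{3n-2k}$. For $0\le j<n-1-k$ the coefficient is $0$, and so is this binomial coefficient, because $0\le j+2n+1-k<3n-2k$. So we must prove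
\begin{equation}\label{eq:target}
\Omega(j)=\sum_{k=0}^{n-1}g_{n,k}\binom{j+2n+1-k}{3n-2k}\qquad(j\ge0).
\end{equation}
For $j\ge0$ both sides are given by polynomials in $j$: the left side is a constant times $(j+1)_n(j+2)_n(j+3)_n$, and $\binom{x}{p}=x(x-1)\cdots(x-p+1)/p!$. It is therefore enough to prove \eqref{eq:target} for the infinitely many integers $j\ge n-1$. For these all factorials below have nonnegative arguments.

We insert $g_{n,k}$, write $\binom{j+2n+1-k}{3n-2k}=\frac{(j+2n+1-k)!}{(3n-2k)!\,(j+1-n+k)!}$, cancel $(3n-2k)!$ and multiply by $n!\,(n+1)!\,(n+2)!/2$. Then \eqref{eq:target} becomes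
\begin{equation}\label{eq:clean}
\sum_{k=0}^{n-1}\binom{n-1}k\frac{n!}{(n-k)!}\,\frac{(n+1)!}{(n+1-k)!}\,\frac{(j+2n+1-k)!}{(j+1-n+k)!}=\frac{(n+j)!\,(n+j+1)!\,(n+j+2)!}{j!\,(j+1)!\,(j+2)!}.
\end{equation}
For integers $x\ge k\ge0$ we have $x!/(x-k)!=(-1)^k(-x)_k$. We apply this with $x=n-1,\ n,\ n+1,\ j+2n+1$, so that the four signs $(-1)^k$ cancel, and use $(j+1-n+k)!=(j+1-n)!\,(j+2-n)_k$. The left side of \eqref{eq:clean} equals
\[
\frac{(j+2n+1)!}{(j+1-n)!}\sum_{k=0}^{n-1}\frac{(1-n)_k\,(-n)_k\,(-n-1)_k}{k!\,(j+2-n)_k\,(-j-2n-1)_k}.
\]
This is the sum in \eqref{eq:PS} with $m=n-1$, $a=-n$, $b=-n-1$, $c=j+2-n$, because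
\[
1+a+b-c-m=1-n-(n+1)-(j+2-n)-(n-1)=-j-2n-1 .
\]
No denominator vanishes: $c\ge1$ since $j\ge n-1$, $c-a-b=j+n+3>0$, and $(-j-2n-1)_k$ is a product of negative integers for $k\le n-1$. With $c-a=j+2$ and $c-b=j+3$, the left side of \eqref{eq:clean} is
\begin{align*}
&\frac{(j+2n+1)!}{(j+1-n)!}\cdot\frac{(j+2)_{n-1}\,(j+3)_{n-1}}{(j+2-n)_{n-1}\,(j+n+3)_{n-1}}\\
&\qquad=\frac{(j+2n+1)!}{(j+1-n)!}\cdot\frac{(j+n)!}{(j+1)!}\cdot\frac{(j+n+1)!}{(j+2)!}\cdot\frac{(j+1-n)!}{j!}\cdot\frac{(j+n+2)!}{(j+2n+1)!},
\end{align*}
and after cancellation this is the right side of \eqref{eq:clean}.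
\end{proof}

\section{Consequences, and the role of the rectangle}\label{sec:more}

\begin{corollary}\label{cor:explicit}
For $n\ge1$ and every integer $h$,
\[
N(3,n,h)=\sum_{k=0}^{n-1}(-1)^{h-n+1+k}\binom{2k}{h-n+1+k}\frac{2\,(3n-2k)!}{(n-k)!\,(n-k+1)!\,(n+2)!}\binom{n-1}k .
\]
\end{corollary}

\begin{proof}
The coefficient of $q^h$ in $q^{n-1-k}(1-q)^{2k}$ is $(-1)^{h-n+1+k}\binom{2k}{h-n+1+k}$; apply Theorem~\ref{thm:rect}.
\end{proof}

\begin{corollary}\label{cor:patterns}
On $\mathrm{SYT}(n^3)$ the statistics $\mathrm{occ}_{213}$, $\mathrm{occ}_{231}$, $\mathrm{occ}_{132}$ and $\mathrm{occ}_{312}$ are equidistributed. For each $\pi\in\{213,231,132,312\}$,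
\[
\sum_hN(3,n,h)\,q^h=q^{n-1}\sum_{T\in\mathrm{SYT}(n^3)}(q-1+q^{-1})^{\mathrm{occ}_\pi(T)},
\]
and the number of $T$ with $\mathrm{occ}_\pi(T)=r$ is $\sum_{k=r}^{n-1}(-1)^{k-r}\binom kr g_{n,k}$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:ballot}, the first block $u_0$ contains no $3$. For content $(n,n,n)$ the same lemma gives $a_0+\dots+a_{n-1}\ge n$, so the last block $u_n$ contains no $1$. A block that contains both letters is therefore preceded and followed by a $2$, and $\mathrm{occ}_{213}$, $\mathrm{occ}_{231}$, $\mathrm{occ}_{132}$, $\mathrm{occ}_{312}$ count the blocks that begin with $13$, begin with $31$, end with $13$, end with $31$, respectively. The proof of Proposition~\ref{prop:omega}, with the corresponding property $P$ in Lemma~\ref{lem:block}, and \eqref{eq:Dn} give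
\[
\sum_T(1+z)^{\mathrm{occ}_\pi(T)}=\sum_Tq^{\omega(T)}=\sum_{k=0}^{n-1}g_{n,k}z^k .
\]
Multiplying the first equality by $q^{n-1}$ and using $1+z=q-1+q^{-1}$, Lemma~\ref{lem:st} and Theorem~\ref{thm:rect} gives the displayed identity. The two outer expressions are polynomials in $t=1+z$, and $t$ takes infinitely many values as $q$ runs over the positive reals, so $\sum_Tt^{\mathrm{occ}_\pi(T)}=\sum_kg_{n,k}(t-1)^k$ as polynomials in $t$. The coefficient of $t^r$ is the stated number, which does not depend on $\pi$.
\end{proof}

The rectangular shape enters the proof of Theorem~\ref{thm:rect} in Lemma~\ref{lem:st}, where the word must end with $3$, in the collapse of $B_k$ to a single binomial coefficient, and in the form of $\Omega(j)$. It cannot simply be dropped.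

\begin{example}\label{ex:211}
Theorem~\ref{thm:all} gives the distribution of $\omega$ for every shape with at most three rows, but $\omega$ need not be equidistributed with $\mathrm{des}$ up to a shift. For $\lambda=(2,1,1)$ the ballot words $1123$, $1213$, $1231$ have $\omega=0,-1,1$, while $\mathrm{des}=2$ for all three. The equidistribution in Corollary~\ref{cor:patterns} also fails for this shape: $1213$ contains the factor $213$, but none of the three words contains $132$ or $312$, because the only blocks with both letters are last blocks and are not followed by a $2$.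
\end{example}

\begin{thebibliography}{9}

\bibitem{Elizalde}
Sergi Elizalde, \emph{Symmetry of ascent and descent distributions on rectangular and staircase tableaux}, arXiv:2501.07573 (2025).

\bibitem{Stanley}
Stanley, \emph{Enumerative Combinatorics 2}.

\end{thebibliography}
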